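# Parities against arbitrary messages: an exponential gap for XOR-functions

## 1. One quadratic form, where parities suffice

All arithmetic on bits is in $\mathbb F_2=\{0,1\}$. For $S\subseteq[n]$ write $\chi_S(x)=\sum_{i\in S}x_i$; these parities are exactly the linear functions $\mathbb F_2^n\to\mathbb F_2$. We compare two ways of compressing a vector $x$ so that one Boolean function $f$ of it can still be evaluated with small error. In the first, we may record only a few random parities of $x$. In the second, the vector is a sum of two parts held by two players, and the first player may send the second an arbitrary short message.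

**Definition (linear sketch).** For $f:\mathbb F_2^n\to\mathbb F_2$ and $0<\delta<1/2$, $R^{lin}_\delta(f)$ is the smallest $k$ for which there are a distribution over $k$-tuples of linear functions $\chi_{\mathbf S_1},\dots,\chi_{\mathbf S_k}$ and a deterministic $g:\mathbb F_2^k\to\mathbb F_2$ with
$$\forall x\in\mathbb F_2^n:\quad \Pr\big[f(x)=g(\chi_{\mathbf S_1}(x),\dots,\chi_{\mathbf S_k}(x))\big]\ge1-\delta .$$

For example, let $f(x)=[x=0]$ and $T=\lceil\log_2(1/\delta)\rceil$. Take $T$ independent uniform sets $\mathbf S_\tau$ and output $1$ iff all the parities vanish. If $x=0$ this is always right. If $x\ne0$, each $\chi_{\mathbf S_\tau}(x)$ is a uniform bit, so the error is $2^{-T}\le\delta$. Hence $R^{lin}_\delta(f)\le T$, whatever $n$ is.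

**Definition (XOR-function, one-way communication).** The XOR-function of $f$ is $f^+(x,y)=f(x+y)$ on $\mathbb F_2^n\times\mathbb F_2^n$. Alice holds $x$, Bob holds $y$, and they share public randomness. $R^\to_\delta(f^+)$ is the smallest size in bits of a single randomized message $M(x)$ from Alice to Bob that lets Bob evaluate $f^+(x,y)$ with error probability at most $\delta$ for every $x,y$. The size of a protocol's message is its maximum length over all $x$.

**Fact 1.** $R^\to_\delta(f^+)\le R^{lin}_\delta(f)$.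

Indeed, the public coins choose the sketch, Alice sends the bits $\chi_{\mathbf S_i}(x)$, and Bob computes $\chi_{\mathbf S_i}(x+y)=\chi_{\mathbf S_i}(x)+\chi_{\mathbf S_i}(y)$ and applies $g$.

Can a message that is not linear in $x$ be much shorter? A natural nonlinear candidate is a quadratic one. Recall the facts we need. A quadratic form over $\mathbb F_2$ is a polynomial $Q(x)$ of degree at most $2$ with $Q(0)=0$. Its polarization
$$B(x,y)=Q(x+y)+Q(x)+Q(y)$$
is bilinear and symmetric, and it is alternating: $B(y,y)=Q(0)+2Q(y)=0$. For a function $C$ put $D_zC(x)=C(x+z)+C(x)$. Then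
$$D_zQ(x)=Q(z)+B(z,x), \tag{1}$$
which is affine in $x$. So $D_zQ$ is identically $0$, identically $1$, or takes each value on exactly half of the points. Let $\operatorname{rad}B=\{z: B(z,\cdot)=0\}$, and define
$$f_Q(z)=1\iff D_zQ(x)=1\text{ for all }x .$$
By (1), $f_Q(z)=1$ iff $z\in\operatorname{rad}B$ and $Q(z)=1$.

A small example: $Q=x_1x_2+x_2x_3+x_3x_1$. In $B(z,x)$ the coefficients of $x_1,x_2,x_3$ are $z_2+z_3$, $z_1+z_3$, $z_1+z_2$. So $\operatorname{rad}B=\{000,111\}$, and $Q(111)=3=1$. Hence $f_Q(z)=[z=111]$.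

**Proposition 1.** Let $Q$ be a quadratic form on $\mathbb F_2^N$ and $T=\lceil\log_2(1/\delta)\rceil$. Then $R^\to_\delta(f_Q^+)\le T$ and $R^{lin}_\delta(f_Q)\le T+1$.

*Proof.* *The protocol.* Alice holds $a$, Bob holds $b$, and $z=a+b$. The public coins are independent uniform $u_1,\dots,u_T\in\mathbb F_2^N$. Alice sends the bits $Q(a+u_\tau)$. Bob puts $r_\tau=b+u_\tau$; then $a+u_\tau=z+r_\tau$, so he can compute
$$Q(a+u_\tau)+Q(b+u_\tau)=Q(z+r_\tau)+Q(r_\tau)=D_zQ(r_\tau).$$
He outputs $1$ iff all $T$ bits are $1$. For fixed $a,b$ the points $r_\tau$ are independent and uniform. If $D_zQ\equiv1$ or $D_zQ\equiv0$ he is always right. Otherwise $f_Q(z)=0$ and $D_zQ$ is balanced, so he errs with probability $2^{-T}\le\delta$.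

*The sketch.* On $\operatorname{rad}B$ the form $Q$ is additive: $Q(z+z')=Q(z)+Q(z')+B(z,z')=Q(z)+Q(z')$. So $Q|_{\operatorname{rad}B}$ is linear, and it extends to a linear function $\lambda$ on $\mathbb F_2^N$. Record $\lambda(z)$ and $B(u_\tau,z)$ for $T$ independent uniform $u_\tau$; for fixed $u_\tau$ these are linear in $z$. Output $0$ if some $B(u_\tau,z)=1$, and $\lambda(z)$ otherwise. If $z\in\operatorname{rad}B$, the output is $\lambda(z)=Q(z)=f_Q(z)$. If $z\notin\operatorname{rad}B$, then $f_Q(z)=0$ and each $B(u_\tau,z)$ is a uniform bit, so the error is at most $2^{-T}\le\delta$. $\square$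

So for one form, Alice's quadratic message can be replaced by parities at the price of one extra bit: on the radical, the quadratic form has become a linear function $\lambda$ that we know in advance.

## 2. What changes when the form depends on the input

The general problem comes from Sampath Kannan, Elchanan Mossel and Grigory Yaroslavtsev, "Linear Sketching over $\mathbb F_2$", arXiv:1611.01879 (2016). It asks whether $R^\to_\delta(f^+)=\tilde\Theta(R^{lin}_\delta(f))$ for every $f$ and every $0<\delta<1/2$. Precisely: fix a constant $\delta\in(0,1/2)$. The conjecture asserts that there are $C_\delta,c_\delta>0$ such that for all $n\ge1$ and all $f:\mathbb F_2^n\to\mathbb F_2$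
$$R^{lin}_\delta(f)\le C_\delta\,R^\to_\delta(f^+)\,(1+\log n)^{c_\delta}. \tag{2}$$

Let us see which half of Proposition 1 survives when the quadratic form is itself selected by part of the input. Let $Q_0,\dots,Q_d$ be quadratic forms on $\mathbb F_2^N$. For $v\in\mathbb F_2^d$ put $Q_v=Q_0+\sum_{i=1}^dv_iQ_i$, and for $(v,z)\in\mathbb F_2^d\times\mathbb F_2^N$ define
$$f(v,z)=1\iff D_zQ_v\equiv1 . \tag{3}$$

**Proposition 2.** For $f$ as in (3) and $T=\lceil\log_2(1/\delta)\rceil$, we have $R^\to_\delta(f^+)\le d+(d+1)T$.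

*Proof.* Alice holds $(v_A,a)$ and Bob holds $(v_B,b)$, with $v=v_A+v_B$ and $z=a+b$. The public coins are independent uniform $u_1,\dots,u_T\in\mathbb F_2^N$. Alice sends $v_A$ and the bits $Q_i(a+u_\tau)$ for $0\le i\le d$, $1\le\tau\le T$. That is $d+(d+1)T$ bits. Bob computes $v$, then $Q_v(a+u_\tau)=Q_0(a+u_\tau)+\sum_iv_iQ_i(a+u_\tau)$, and with $r_\tau=b+u_\tau$ the bits
$$Q_v(a+u_\tau)+Q_v(b+u_\tau)=Q_v(z+r_\tau)+Q_v(r_\tau)=D_zQ_v(r_\tau).$$
He outputs $1$ iff all of them are $1$. The $r_\tau$ are independent and uniform for any fixed inputs, and $D_zQ_v$ is affine. If it is constant, Bob is right, since $T\ge1$. If it is not constant, then $f(v,z)=0$, the function is balanced, and Bob errs with probability $2^{-T}\le\delta$. $\square$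

Alice does not need to know $v$: her bits are the coefficients of a polynomial in $v$ that Bob evaluates later. Now try the sketch. We can record $v$ with $d$ parities. With $B_i$ the polarization of $Q_i$ and $B_v=B_0+\sum_iv_iB_i$, we can record all $B_i(u_\tau,z)$ with $(d+1)T$ parities, and this tests whether $z\in\operatorname{rad}B_v$. What is left is the linear function $\lambda_v$ with $\lambda_v=Q_v$ on $\operatorname{rad}B_v$. It now varies with $v$, and the parities must be chosen before $v$ is known. Recording all $\lambda_v$ would cost up to $2^d$ parities. The approach of Proposition 1 stops exactly here. Our plan is to choose $Q_0,\dots,Q_d$ so that no small collection of parities can serve all the $\lambda_v$.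

**Theorem 1.** Let $d=2e+1\ge3$ be odd and $n_d=d(2^d+1)$. There is an explicit $f_d:\mathbb F_2^{n_d}\to\mathbb F_2$ such that for every $\delta\in(0,1/2)$
$$R^\to_\delta(f_d^+)\le d+(d+1)\lceil\log_2(1/\delta)\rceil,\qquad R^{lin}_\delta(f_d)\ge(1-2\delta)\frac{2^{e+1}}{2e+1}.$$
Consequently, for every $n\ge27$ there is $f_n:\mathbb F_2^n\to\mathbb F_2$, not depending on $\delta$, with
$$R^\to_\delta(f_n^+)\le\big(1+\lceil\log_2\tfrac1\delta\rceil\big)\log_2n,\qquad R^{lin}_\delta(f_n)\ge\frac{(1-2\delta)\sqrt n}{\sqrt8\,(\log_2n)^{3/2}} .$$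
Hence $R^{lin}_\delta(f_n)/R^\to_\delta(f_n^+)$ exceeds every polylogarithm, and the conjecture (2) is false for every constant $\delta\in(0,1/2)$. The lower bounds hold even if the postprocessing $g$ may depend on $\mathbf S_1,\dots,\mathbf S_k$.

To see the gap in numbers, take $d=25$ and $\delta=1/4$. The protocol costs at most $25+26\cdot2=77$ bits, while a sketch needs at least $\frac12\cdot\frac{2^{13}}{25}=163.84$, hence at least $164$, parities.

## 3. Hiding a table lookup inside $D_zQ_v$

A task that is clearly bad for parities is the table lookup: given an address $v\in\mathbb F_2^d$ and a table $t\in\mathbb F_2^{2^d}$ with entries $t_I$, $I\in\mathbb F_2^d$, output $t_v$. A randomized linear sketch for it needs at least $(1-2\delta)2^d$ parities; this is a case of Lemma 3 below. So we would like inputs $z=z(v,t)$ for which $D_zQ_v\equiv t_v$, with $Q_v$ still affine in $v$. Give each table entry its own block of $z$, and write the block as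
$$z_I=t_I\,\zeta^I(v),$$
where $\zeta^I(v)$ is a vector that does not depend on $t$. There are two extreme attempts.

First suppose $\zeta^I$ does not depend on $v$, so that $z$ is a plain encoding of the table. Since $D_zQ_v(0)=Q_v(z)=Q_0(z)+\sum_iv_iQ_i(z)$, for a fixed table the answer would be an affine function of $v$. But $v\mapsto t_v$ is an arbitrary function of $v$. For $d\ge2$ the table $t_v=v_1v_2$ gives a contradiction.

At the other extreme, let $\zeta^I(v)$ be the single bit $[v=I]$, and let $Q_v(x)=\sum_Ix_I$. Then $D_zQ_v\equiv\sum_Iz_I=t_v$, as we wished, but now $f(v,z)=\sum_Iz_I$ is a parity: too much of the address has been put into $z$.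

So we let each coordinate of $\zeta^I(v)$ know only part of the address. For $P\subseteq[d]$ consider the bit $[\,v|_P=I|_P\,]$. With
$$w^I_j(v)=1+v_j+I_j=[v_j=I_j]$$
this bit is $\prod_{i\in P}w^I_i(v)$, and $[v=I]=\prod_{i\in[d]}w^I_i(v)$. Everything now takes place in one block. We want a quadratic form $q_w$ in $x=(x_1,\dots,x_M)$ whose coefficients are affine in $w\in\mathbb F_2^d$, and sets $P_1,\dots,P_M$, such that for $\zeta_m(w)=\prod_{i\in P_m}w_i$
$$q_w(x+t\,\zeta(w))=q_w(x)+t\prod_{i\in[d]}w_i\qquad\text{for all }w,x,t. \tag{4}$$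
The smaller the sets $P_m$, the less $z$ reveals about $v$. There is a limit. Put $x=0$, $t=1$ in (4): $q_w(\zeta(w))=\prod_iw_i$. If all $|P_m|\le p$, the left side has degree at most $1+2p$ in $w$. The right side has degree $d$, and a function on $\mathbb F_2^d$ has only one multilinear polynomial. So $d\le1+2p$, that is, $p\ge(d-1)/2$. We therefore aim for $d=2e+1$ and $|P_m|=e$.

## 4. Odd cycles

For $d=3$, $e=1$ we can find such a form by hand. Take the weighted triangle
$$q_w(x)=w_1x_1x_2+w_2x_2x_3+w_3x_3x_1,\qquad\zeta=(w_2,w_3,w_1).$$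
Replace $x$ by $x+t\zeta$. The coefficient of $t$ that is linear in $x$ is
$$x_1(w_1\zeta_2+w_3\zeta_3)+x_2(w_1\zeta_1+w_2\zeta_3)+x_3(w_2\zeta_2+w_3\zeta_1),$$
and the brackets are $w_1w_3+w_3w_1$, $w_1w_2+w_2w_1$, $w_2w_3+w_3w_2$, all $0$. The terms free of $x$ are $t^2(w_1\zeta_1\zeta_2+w_2\zeta_2\zeta_3+w_3\zeta_3\zeta_1)=3t\,w_1w_2w_3=t\,w_1w_2w_3$. This is (4).

In general let $d=2e+1\ge3$, and let indices $j$ lie in $\mathbb Z_d$, identified with $[d]$. Put
$$P_j=\{j+1,j+3,\dots,j+2e-1\}\subset\mathbb Z_d,\qquad\rho_j(w)=\prod_{i\in P_j}w_i .$$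
The shifts $1,3,\dots,2e-1$ are distinct mod $d$, so $|P_j|=e$. For $d=3$ we get $P_j=\{j+1\}$, as in the triangle.

**Lemma 1.** For all $w\in\mathbb F_2^d$ and $j\in\mathbb Z_d$: (i) $w_j\rho_{j+1}=w_{j-1}\rho_{j-1}$; (ii) $w_j\rho_j\rho_{j+1}=\prod_{i\in\mathbb Z_d}w_i$.

*Proof.* Both are equalities of index sets.

(i) Since $P_{j+1}=\{j+2,j+4,\dots,j+2e\}$, we have $\{j\}\sqcup P_{j+1}=\{j,j+2,\dots,j+2e\}$. On the other side $P_{j-1}=\{j,j+2,\dots,j+2e-2\}$, and $j-1\equiv j+2e$ because $2e=d-1$. So $\{j-1\}\sqcup P_{j-1}$ is the same set.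

(ii) $\{j\}\sqcup P_j\sqcup P_{j+1}=\{j\}\sqcup\{j+1,j+3,\dots,j+2e-1\}\sqcup\{j+2,j+4,\dots,j+2e\}=\{j,j+1,\dots,j+2e\}=\mathbb Z_d$. $\square$

**Construction of $f_d$.** An input is $(v,z)$ with $v\in\mathbb F_2^d$ and $z=(z_{I,j})_{I\in\mathbb F_2^d,\,j\in\mathbb Z_d}$, so its length is $d+d2^d=n_d$. Put
$$Q_v(x)=\sum_{I\in\mathbb F_2^d}\ \sum_{j\in\mathbb Z_d}w^I_j(v)\,x_{I,j}\,x_{I,j+1},\qquad f_d(v,z)=1\iff D_zQ_v(x)=1\ \text{for all }x .$$
Each block $I$ is an odd cycle with edge weights $w^I_j(v)$. The function $f_d$ is total.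

**Lemma 2.** Let $v\in\mathbb F_2^d$, $t\in\mathbb F_2^{2^d}$, and $z_{I,j}=t_I\,\rho_j(w^I(v))=t_I\,[\,v|_{P_j}=I|_{P_j}]$. Then $D_zQ_v\equiv t_v$, and so $f_d(v,z)=t_v$.

*Proof.* Fix a block $I$ and write $w=w^I(v)$, $\rho_j=\rho_j(w)$, $x_j=x_{I,j}$. Then
$$\sum_jw_j(x_j+t_I\rho_j)(x_{j+1}+t_I\rho_{j+1})=\sum_jw_jx_jx_{j+1}+t_I\sum_jw_j(x_j\rho_{j+1}+\rho_jx_{j+1})+t_I^2\sum_jw_j\rho_j\rho_{j+1}.$$
In the middle sum, the coefficient of $x_j$ is $w_j\rho_{j+1}+w_{j-1}\rho_{j-1}=0$ by Lemma 1(i). In the last sum, each of the $d$ terms is $\prod_iw_i$ by Lemma 1(ii), and $d$ is odd. So the block changes by $t_I\prod_iw_i=t_I[v=I]$. Summing over all $I$ gives $D_zQ_v\equiv\sum_It_I[v=I]=t_v$. If $t_v=1$ then $D_zQ_v\equiv1$ and $f_d=1$; if $t_v=0$ then $D_zQ_v\equiv0$ and $f_d=0$. $\square$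

**The communication bound of Theorem 1.** Since $w^I_j(v)=(1+I_j)+v_j$, we have $Q_v=Q_0+\sum_{i=1}^dv_iQ_i$ with the fixed forms
$$Q_0=\sum_{I,j}(1+I_j)\,x_{I,j}x_{I,j+1},\qquad Q_i=\sum_Ix_{I,i}x_{I,i+1}.$$
So $f_d$ has the shape (3), and Proposition 2 gives $R^\to_\delta(f_d^+)\le d+(d+1)\lceil\log_2(1/\delta)\rceil$.

## 5. A rank bound for sketches

A sketch of the input $z_I=t_I\zeta^I(v)$ sees inner products of $t$ with vectors that depend on $v$. For it to learn $t_v$, the unit vector $e_v$ must lie in the span of these vectors. The matrix with rows $e_v$ is the identity, of huge rank. But the dependence on $v$ enters only through the matrices $\big([v|_P=I|_P]\big)_{v,I}$, and these have rank at most $2^{|P|}$. The following lemma makes this into a bound.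

**Lemma 3.** Let $d,M\ge1$, let $P_1,\dots,P_M\subseteq[d]$, and let $f:\mathbb F_2^d\times(\mathbb F_2^M)^{2^d}\to\mathbb F_2$ satisfy
$$f\big(v,(t_I\zeta^I(v))_{I\in\mathbb F_2^d}\big)=t_v\quad\text{for all }v\in\mathbb F_2^d,\ t\in\mathbb F_2^{2^d},\qquad\text{where }\zeta^I_m(v)=[\,v|_{P_m}=I|_{P_m}].$$
Then $R^{lin}_\delta(f)\ge(1-2\delta)\,2^d\big/\sum_{m=1}^M2^{|P_m|}$. This also holds if $g$ may depend on the chosen linear functions.

The table lookup itself is the case $M=1$, $P_1=\emptyset$, $\zeta^I=1$, with bound $(1-2\delta)2^d$. The parity $\sum_Iz_I$ of Section 3 is the case $M=1$, $P_1=[d]$, where the bound is only $1-2\delta$.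

*Proof.* Suppose a sketch with $\kappa$ linear functions has error at most $\delta$ on every input.

**Step 1: remove the randomness of the sketch.** Draw $v$ and $t$ uniformly and independently, and use the input with $z_I=t_I\zeta^I(v)$. The error over this random input and the random sketch is at most $\delta$. So some fixed choice of linear functions $\ell_1,\dots,\ell_\kappa$, with its $g$, satisfies $\Pr_{v,t}[g(\ell_1,\dots,\ell_\kappa)=t_v]\ge1-\delta$. Write $\ell_c(v,z)=\langle\eta^c,v\rangle+\sum_{I,m}y^c_{I,m}z_{I,m}$. On our inputs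
$$\ell_c=\langle\eta^c,v\rangle+\sum_It_I\,Y^c_I(v),\qquad Y^c_I(v)=\sum_my^c_{I,m}\,\zeta^I_m(v). \tag{5}$$

**Step 2: find out what success at a fixed $v$ requires.** Fix $v$; then $t$ is uniform. Let $U=\operatorname{span}\{Y^1(v),\dots,Y^\kappa(v)\}\subseteq\mathbb F_2^{2^d}$, and suppose $e_v\notin U$. Since $U=(U^\perp)^\perp$, some $s\in U^\perp$ has $\langle s,e_v\rangle=s_v=1$. The map $t\mapsto t+s$ preserves all $\ell_c$ by (5) and flips $t_v$. So it pairs each $t$ on which $g$ is right with one on which $g$ is wrong, and the success probability given $v$ is exactly $1/2$.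

**Step 3: count the good addresses.** Let $G$ be the set of $v$ with $e_v\in\operatorname{span}\{Y^c(v)\}$. For $v\in G$ the success probability is at most $1$, and for other $v$ it is $1/2$. So $1-\delta\le\frac12+\frac12|G|2^{-d}$, that is,
$$|G|\ge(1-2\delta)2^d .$$

**Step 4: bound $|G|$ by a rank.** For $v\in G$ choose $\lambda_1(v),\dots,\lambda_\kappa(v)\in\mathbb F_2$ with $\sum_c\lambda_c(v)Y^c(v)=e_v$. Written out,
$$\sum_{c=1}^\kappa\sum_{m=1}^M\lambda_c(v)\,y^c_{I,m}\,[\,v|_{P_m}=I|_{P_m}]=[I=v]\qquad\text{for all }I\in\mathbb F_2^d. \tag{6}$$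
Restrict to $I\in G$ and read (6) as an equation of $G\times G$ matrices over $\mathbb F_2$, with rows $v$ and columns $I$. The right side is the identity matrix, of rank $|G|$. On the left, the $(c,m)$ term is
$$\sum_{\alpha\in\mathbb F_2^{P_m}}\big(\lambda_c(v)[v|_{P_m}=\alpha]\big)\big(y^c_{I,m}[I|_{P_m}=\alpha]\big).$$
Each summand is a function of $v$ times a function of $I$, hence a matrix of rank at most $1$. So the term has rank at most $2^{|P_m|}$. Rank is subadditive, so $|G|\le\kappa\sum_m2^{|P_m|}$. Together with Step 3 this gives the claim. $\square$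

If the vectors $Y^c$ did not depend on $v$, Step 4 would only say that $|G|$ independent vectors $e_v$ lie in a space of dimension $\kappa$. The rank argument handles spans that move with $v$.

**The sketch bound of Theorem 1.** By Lemma 2, $f_d$ satisfies the hypothesis of Lemma 3 with $M=d$ and all $|P_j|=e$. Since $d-e=e+1$,
$$R^{lin}_\delta(f_d)\ge(1-2\delta)\frac{2^{2e+1}}{d\,2^e}=(1-2\delta)\frac{2^{e+1}}{2e+1}.$$

## 6. Every length $n\ge27$

**Step 1: pad with dummy coordinates.** Let $n\ge27=n_3$, let $d\ge3$ be the largest odd number with $n_d\le n$, and let $f_n$ be $f_d$ with $n-n_d$ extra coordinates that it ignores. The players ignore them too, so $R^\to_\delta(f_n^+)\le R^\to_\delta(f_d^+)$. Given a sketch for $f_n$, restrict its linear functions to inputs whose dummy coordinates are $0$; this is a sketch for $f_d$ of the same size. So $R^{lin}_\delta(f_n)\ge R^{lin}_\delta(f_d)$.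

**Step 2: bound the communication in terms of $n$.** We have $n\ge n_d\ge d2^d\ge3\cdot2^d$, so $d+1\le\log_2n$. With $T=\lceil\log_2(1/\delta)\rceil$,
$$R^\to_\delta(f_n^+)\le d+(d+1)T\le(1+T)(d+1)\le(1+T)\log_2n .$$

**Step 3: bound the sketch size in terms of $n$.** By maximality of $d$, and using $d+2\le2d$ and $2^{d+2}+1\le8\cdot2^d$,
$$n<n_{d+2}=(d+2)(2^{d+2}+1)\le16\,d\,2^d=8d\cdot2^{d+1}.$$
Hence $2^{e+1}=2^{(d+1)/2}\ge\sqrt{n/(8d)}$, and, since $d\le\log_2n$,
$$R^{lin}_\delta(f_n)\ge(1-2\delta)\frac1d\sqrt{\frac n{8d}}=\frac{(1-2\delta)\sqrt n}{\sqrt8\,d^{3/2}}\ge\frac{(1-2\delta)\sqrt n}{\sqrt8\,(\log_2n)^{3/2}} .$$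

**Step 4: contradict (2).** Fix any $\delta\in(0,1/2)$. If (2) held with constants $C,c$, then for all $n\ge27$ we would have
$$\frac{(1-2\delta)\sqrt n}{\sqrt8(\log_2n)^{3/2}}\le C(1+T)(\log_2n)(1+\log n)^c,$$
which fails for large $n$. This proves Theorem 1. $\blacksquare$

In short, $R^\to_\delta(f_n^+)=O_\delta(\log n)$ while $R^{lin}_\delta(f_n)=\Omega_\delta(\sqrt n/(\log n)^{3/2})$.

## 7. No gap is more than exponential

**Theorem 2.** For every $f:\mathbb F_2^n\to\mathbb F_2$ and $\delta\in(0,1/2)$, with $k=R^\to_\delta(f^+)$,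
$$R^{lin}_\delta(f)\le2\left\lceil\frac{2^{k+2}\ln(1/\delta)}{(1-2\delta)^2}\right\rceil .$$

We use Fourier analysis with $\hat h(S)=\mathbb E_x\big[h(x)(-1)^{\chi_S(x)}\big]$. Recall that $h=\sum_S\hat h(S)(-1)^{\chi_S}$, that $\sum_S\hat h(S)^2=\mathbb E[h^2]$ (Parseval), and that $z\mapsto\mathbb E_w[a(z+w)b(w)]$ has coefficients $\hat a(S)\hat b(S)$. Recall also Hoeffding's inequality: if $X$ is a sum of independent variables with values in intervals of lengths $\varrho_i$, then $\Pr[X\le\mathbb E X-s]$ and $\Pr[X\ge\mathbb E X+s]$ are at most $\exp(-2s^2/\sum_i\varrho_i^2)$ for $s>0$.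

*Proof.* **Step 1: turn the protocol into a function of $z=x+y$.** Let $F=(-1)^f$, and take a protocol with messages of at most $k$ bits. Let $r$ be the public coins. If Alice uses private coins, include them in $r$ and let Bob ignore them; this changes no joint distribution. Let $A_{r,m}$ be the set of $x$ on which Alice sends $m$, and let $G_{r,m}(y)\in[-1,1]$ be the expectation of Bob's $\pm1$-valued output, over any private coins of his. The number $L$ of messages is at most $2^{k+1}$. For every $z$ and $w$ the pair $x=z+w$, $y=w$ has $x+y=z$, and the expected $\pm1$-output on it, times $F(z)$, is $1-2\Pr[\text{error}]\ge1-2\delta$. Averaging over uniform $w$, the function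
$$\tilde F(z)=\mathbb E_r\sum_m\mathbb E_w\big[1_{A_{r,m}}(z+w)\,G_{r,m}(w)\big]$$
satisfies
$$F(z)\,\tilde F(z)\ge1-2\delta\qquad\text{for all }z. \tag{7}$$

**Step 2: bound the sum of the absolute Fourier coefficients.** The coefficients of $\tilde F$ are $c_S=\mathbb E_r\sum_m\widehat{1_{A_{r,m}}}(S)\,\widehat{G_{r,m}}(S)$. By Cauchy–Schwarz over $S$, Parseval, and $|G_{r,m}|\le1$,
$$\Lambda:=\sum_S|c_S|\le\mathbb E_r\sum_m\sqrt{\mathbb E[1_{A_{r,m}}]}\sqrt{\mathbb E[G_{r,m}^2]}\le\mathbb E_r\sum_m\sqrt{|A_{r,m}|/2^n}\le\sqrt L .$$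
The last inequality is Cauchy–Schwarz over $m$: for each $r$ the sets $A_{r,m}$ partition $\mathbb F_2^n$, so the numbers $|A_{r,m}|/2^n$ sum to $1$.

**Step 3: sample parities according to the coefficients.** Let $\Lambda_+$ and $\Lambda_-$ be the sums of $|c_S|$ over $c_S>0$ and $c_S<0$. Put $K=\lceil2L\ln(1/\delta)/(1-2\delta)^2\rceil$. Draw independently $K$ sets $S_i^+$ with probabilities $c_S/\Lambda_+$ over $c_S>0$, and $K$ sets $S_i^-$ with probabilities $|c_S|/\Lambda_-$ over $c_S<0$; if a class is empty, use $\emptyset$ with weight $0$. The postprocessing, which does not depend on the drawn sets, outputs $0$ iff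
$$X(z)=\frac{\Lambda_+}K\sum_i(-1)^{\chi_{S_i^+}(z)}-\frac{\Lambda_-}K\sum_i(-1)^{\chi_{S_i^-}(z)}>0 .$$

**Step 4: bound the error.** The mean of $X(z)$ is $\sum_Sc_S(-1)^{\chi_S(z)}=\tilde F(z)$. By (7), if $f(z)=0$ the mean is at least $1-2\delta$, and an error means $X(z)\le0$. If $f(z)=1$ the mean is at most $-(1-2\delta)$, and an error means $X(z)>0$. Either way, $X(z)$ deviates from its mean by at least $1-2\delta$ in one given direction. The terms have ranges $2\Lambda_\pm/K$, whose squares sum to $4(\Lambda_+^2+\Lambda_-^2)/K\le4\Lambda^2/K\le4L/K$. This sum is not $0$, because $\tilde F\ne0$. By Hoeffding's inequality the error is at most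
$$\exp\Big(-\frac{2(1-2\delta)^2}{4(\Lambda_+^2+\Lambda_-^2)/K}\Big)\le\exp\Big(-\frac{(1-2\delta)^2K}{2L}\Big)\le\delta .$$
We used $2K$ linear functions, and $L\le2^{k+1}$. $\square$

Put $\gamma_\delta=\ln(1/\delta)/(1-2\delta)^2$. Then Theorem 2 gives $R^{lin}_\delta(f)\le2^k(8\gamma_\delta+2)$, so $R^{lin}\le2^{R^\to+O_\delta(1)}$ always. On the other hand, for $f_d$ we have $R^\to_\delta\le d+(d+1)T\le(1+2T)d$, and $\log_2R^{lin}_\delta\ge\frac{d+1}2-\log_2d+\log_2(1-2\delta)\ge d/4$ once $d$ is large in terms of $\delta$. So $R^{lin}\ge2^{\Omega_\delta(R^\to)}$ does occur, and the maximal gap is exponential, up to the constant in the exponent.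

The two theorems also give $R^\to_\delta(f_d^+)=\Theta_\delta(d)=\Theta_\delta(\log n_d)$. By Theorem 2, $R^\to_\delta(f_d^+)\ge\log_2R^{lin}_\delta(f_d)-\log_2(8\gamma_\delta+2)$, which is at least $d/8$ for $d$ large in terms of $\delta$. For the remaining bounded $d$ it suffices that $R^\to_\delta(f_d^+)\ge1$. This holds because $f_d$ takes both values by Lemma 2, and without a message Bob's output distribution depends on $y$ only; since $f_d(x+y)$ takes both values as $x$ varies, his error for some $x$ is at least $1/2$. Finally $2^d\le n_d\le2^{2d+1}$.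

## 8. A sketch for $f_d$ with about $2^{e+1}$ parities

**Theorem 3.**
$$(1-2\delta)\frac{2^{e+1}}{2e+1}\le R^{lin}_\delta(f_d)\le2^{e+1}+d+(d+1)\lceil\log_2(1/\delta)\rceil .$$

The lower bound is in Theorem 1. For the upper bound, return to the sketch of Section 2. We find the linear function $\lambda_v$ explicitly and then see that many of its competitors vanish.

*Proof of the upper bound.* Let $B_i$ be the polarization of $Q_i$ and $B_v=B_0+\sum_iv_iB_i$, which is the polarization of $Q_v$. By (1), $f_d(v,z)=1$ iff $B_v(z,\cdot)=0$ and $Q_v(z)=1$.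

**Step 1: write the radical block by block.** Both $Q_v$ and $B_v$ are sums over blocks with disjoint variables. In block $I$ write $a=z_I$ and $w=w^I(v)$, and let $q$ and $B$ be the block forms: $q(a)=\sum_jw_ja_ja_{j+1}$ and $B(a,y)=\sum_jw_j(a_jy_{j+1}+a_{j+1}y_j)$. The coefficient of $y_i$ in $B(a,y)$ is $w_{i-1}a_{i-1}+w_ia_{i+1}$. So $B_v(z,\cdot)=0$ means that in every block
$$w_ia_{i+1}=w_{i-1}a_{i-1}\qquad\text{for all }i. \tag{8}$$
In Steps 2–4 we assume $B_v(z,\cdot)=0$.

**Step 2: blocks $I\ne v$ contribute $0$ to $Q_v(z)$.** Some $w_i$ is $0$, so the edges $\{j,j+1\}$ with $w_j=1$ form a cycle with at least one edge removed, which is a forest. Let $X\sqcup Y=\mathbb Z_d$ be a bipartition for it, and let $a_X,a_Y$ be $a$ restricted to $X$ and to $Y$ and extended by $0$. No edge of weight $1$ lies inside $X$ or inside $Y$, so $q(a_X)=q(a_Y)=0$. Therefore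
$$q(a)=q(a_X+a_Y)=B(a_X,a_Y)=B(a,a_Y)+B(a_Y,a_Y)=0,$$
where $B(a,\cdot)=0$ by assumption and $B$ is alternating.

**Step 3: block $I=v$ contributes $z_{v,j}$, for any $j$.** Here all $w_i=1$, so (8) says $a_{i+1}=a_{i-1}$ for all $i$. As $d$ is odd, steps of length $2$ reach all of $\mathbb Z_d$, so $a$ is constant. The contribution is $d\,a_j^2=a_j$. This is the triangle example of Section 1 on a longer cycle.

By Steps 2 and 3, $Q_v(z)=z_{v,j}$ on $\operatorname{rad}B_v$: we may take $\lambda_v(z)=z_{v,j}$.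

**Step 4: if $I\ne v$ but $I$ and $v$ agree outside $P_j$, then $z_{I,j}=0$.** The complement of $P_j$ is $\{j,j+2,\dots,j+2e\}$, so $w_j=w_{j+2}=\dots=w_{j+2e}=1$. Some weight with index in $P_j$ is $0$; let $r\ge1$ be minimal with $w_{j+2r-1}=0$. For $1\le s<r$, (8) at $i=j+2s-1$ has both weights equal to $1$ and reads $a_{j+2s}=a_{j+2s-2}$. So $a_j=a_{j+2}=\dots=a_{j+2r-2}$. At $i=j+2r-1$, (8) reads $0=w_{j+2r-2}a_{j+2r-2}=a_{j+2r-2}$. Hence $a_j=0$.

**Step 5: assemble the sketch.** Fix one $j$ and let $T=\lceil\log_2(1/\delta)\rceil$. Record the following linear functions of $(v,z)$: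

- the $d$ coordinates of $v$;
- $B_i(u_\tau,z)$ for $0\le i\le d$ and independent uniform $u_1,\dots,u_T$, in total $(d+1)T$ functions;
- for each $\alpha\in\mathbb F_2^{\mathbb Z_d\setminus P_j}$ the sum $\sigma_\alpha(z)=\sum_{I:\,I|_{\mathbb Z_d\setminus P_j}=\alpha}z_{I,j}$, in total $2^{e+1}$ functions, since $|\mathbb Z_d\setminus P_j|=e+1$.

Output $0$ if some $B_v(u_\tau,z)=B_0(u_\tau,z)+\sum_iv_iB_i(u_\tau,z)$ equals $1$. Otherwise output $\sigma_\alpha(z)$ at $\alpha=v|_{\mathbb Z_d\setminus P_j}$.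

**Step 6: check the error.** If $B_v(z,\cdot)=0$, the first test never fires. In $\sigma_\alpha(z)$ every term with $I\ne v$ vanishes by Step 4, so the output is $z_{v,j}=Q_v(z)=f_d(v,z)$. If $B_v(z,\cdot)\ne0$, then $f_d(v,z)=0$, each $B_v(u_\tau,z)$ is a uniform bit, and the sketch errs with probability at most $2^{-T}\le\delta$. $\square$

## 9. Nested cycles: polylogarithmic against almost linear

**Theorem 4.** For every integer $h\ge1$ there is $n_0(h)$ such that for all $n\ge n_0(h)$ there is $f_n:\mathbb F_2^n\to\mathbb F_2$ with, for all $\delta\in(0,1/2)$,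
$$R^\to_\delta(f_n^+)\le\log_2n+\big\lceil2^{2^h-1}\ln\tfrac1\delta\big\rceil(1+\log_2n)^{2^h-1},\qquad R^{lin}_\delta(f_n)\ge\frac{(1-2\delta)\,n^{1-2^{-h}}}{4(2\log_2n)^{2h}} .$$

Choosing $h$ with $2^{-h}<\varepsilon$, we get for every $\varepsilon>0$ functions with $R^\to_\delta$ polylogarithmic in $n$ and $R^{lin}_\delta\ge n^{1-\varepsilon}$ for large $n$; trivially $R^{lin}_\delta\le n$.

In Theorem 1 the sets $P_j$ have size about $d/2$, and the degree count of Section 3 shows that a quadratic form cannot do better. So we raise the degree. The proof of Lemma 2 used only that the $j$th slot of the cycle changes by $t\rho_j$. The slot need not be a variable $x_j$; it may be a polynomial that changes by $t\rho_j$ under a shift by products over smaller sets. Such a polynomial is again a cycle, on the weights in $P_j$.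

**Definition (gadget).** A $(d,h)$-gadget consists of a polynomial $A_w(x)$ over $\mathbb F_2$, with $x\in\mathbb F_2^M$ and $w\in\mathbb F_2^d$, of degree at most $2^h$ in $x$ and at most $2^h-1$ in $w$, and sets $P_1,\dots,P_M\subseteq[d]$, such that with $\zeta_m(w)=\prod_{i\in P_m}w_i$
$$A_w(x+t\,\zeta(w))=A_w(x)+t\prod_{i\in[d]}w_i\qquad\text{for all }w\in\mathbb F_2^d,\ x\in\mathbb F_2^M,\ t\in\mathbb F_2 .$$

The triangle of Section 4 is a $(3,1)$-gadget. Setting $w_3=1$ in it gives a $(2,1)$-gadget: $w_1x_1x_2+w_2x_2x_3+x_3x_1$ with $\zeta=(w_2,1,w_1)$ and sets $\{2\},\emptyset,\{1\}$.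

**Lemma 4.** For all $d\ge1$ and $h\ge0$ there is a $(d,h)$-gadget with $M\le(d+2)^h$, and with all $|P_m|\le\max(1,d/2^h)$ if $h\ge1$ (and $|P_1|=d$ if $h=0$).

*Proof.* Induction on $h$. For $h=0$ take $M=1$, $A_w(x)=x$, $P_1=[d]$: the degrees are $1$ in $x$ and $0$ in $w$, and $x+t\prod_iw_i$ is the required change. Let $h\ge1$.

**Step 1: make the number of weights odd.** Let $D=d$ if $d\ge3$ is odd, $D=d+1$ if $d$ is even, and $D=3$ if $d=1$. So $D\ge3$ is odd and $D\le d+2$. Put $e=(D-1)/2\ge1$. If $d\ge2$ then $e\le d/2$; if $d=1$ then $e=1$. In all cases $e\le d$.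

**Step 2: put smaller gadgets on an odd cycle.** For $j\in\mathbb Z_D$ let $P^\circ_j=\{j+1,j+3,\dots,j+2e-1\}\subset\mathbb Z_D$ and $\rho_j=\prod_{i\in P^\circ_j}w_i$. Let $A^{(j)}$ be an $(e,h-1)$-gadget as in the lemma, on its own variables $x^{(j)}$, with weights $(w_i)_{i\in P^\circ_j}$ and shift vector $\zeta^{(j)}$. Set
$$A_w(x)=\sum_{j\in\mathbb Z_D}w_j\,A^{(j)}A^{(j+1)} .$$

**Step 3: check the shift identity.** Shifting every $x^{(j)}$ by $t\,\zeta^{(j)}$ replaces $A^{(j)}$ by $A^{(j)}+t\rho_j$. Expanding as in Lemma 2, and using Lemma 1 with $D$ in place of $d$, we see that $A_w$ changes by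
$$t\sum_jA^{(j)}\big(w_j\rho_{j+1}+w_{j-1}\rho_{j-1}\big)+t\sum_jw_j\rho_j\rho_{j+1}=0+t\,D\prod_{i\in\mathbb Z_D}w_i=t\prod_{i\in\mathbb Z_D}w_i .$$

**Step 4: check degrees and the number of variables.** The degree in $x$ is at most $2\cdot2^{h-1}=2^h$. The degree in $w$ is at most $1+2(2^{h-1}-1)=2^h-1$. The number of variables is at most $D(e+2)^{h-1}\le(d+2)(d+2)^{h-1}=(d+2)^h$.

**Step 5: return to $d$ weights.** Set $w_i=1$ for the at most two indices $i>d$, and delete these indices from the sets. Products over a set become products over what remains of it, degrees do not grow, and sets do not grow. So we have a $(d,h)$-gadget.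

**Step 6: check the set sizes.** If $h=1$, the inner gadgets have the single set $P^\circ_j$, so $|P_m|\le e\le\max(1,d/2)$. If $h\ge2$, then by induction $|P_m|\le\max(1,e/2^{h-1})$. For $d\ge2$ this is at most $\max(1,d/2^h)$ since $e\le d/2$; for $d=1$ it equals $1$. $\square$

For instance, for $d=7$ the single cycle ($h=1$) has sets of size $3$. For $h=2$ we have $D=7$, $e=3$, and each $A^{(j)}$ is a triangle with weights $w_{j+1},w_{j+3},w_{j+5}$. This gives $21$ variables, sets of size $1$, degree at most $4$ in $x$ and at most $3$ in $w$.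

In the protocol, the derivative will no longer be affine. We replace "balanced" by the following textbook fact, the minimum distance of Reed–Muller codes.

**Lemma 5.** A polynomial over $\mathbb F_2$ of degree at most $s$ that is not the zero function is nonzero on at least a $2^{-s}$ fraction of the points.

*Proof.* Write it in multilinear form and let $\prod_{i\in A}x_i$ be a monomial of largest degree, so $|A|\le s$. Fix the variables outside $A$ arbitrarily. The monomial $\prod_{i\in A}x_i$ keeps coefficient $1$, because only monomials containing all of $A$ could alter it, and a larger one would have larger degree. So the restricted polynomial is nonzero, and it is nonzero at one or more of the $2^{|A|}$ points. $\square$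

*Proof of Theorem 4.* Put $s=2^h-1$.

**Step 1: define the function.** Let $d\ge2^h$, and take the $(d,h)$-gadget of Lemma 4. Since $d/2^h\ge1$, all $|P_m|\le d/2^h$, and $M\le(d+2)^h$. For $v\in\mathbb F_2^d$ and $x\in(\mathbb F_2^M)^{2^d}$ let
$$C_v(x)=\sum_{I\in\mathbb F_2^d}A_{w^I(v)}(x_I),\quad w^I_i(v)=1+v_i+I_i,\qquad f(v,z)=1\iff D_zC_v\equiv1 .$$

**Step 2: bound sketches from below.** We have $\zeta_m(w^I(v))=[v|_{P_m}=I|_{P_m}]$ and $\prod_iw^I_i(v)=[v=I]$. If $z_I=t_I\,\zeta(w^I(v))$ for all $I$, the gadget identity in each block gives $D_zC_v\equiv\sum_It_I[v=I]=t_v$, so $f(v,z)=t_v$. Lemma 3 yields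
$$R^{lin}_\delta(f)\ge(1-2\delta)\frac{2^d}{M\,2^{d/2^h}}\ge(1-2\delta)\frac{2^{d(1-2^{-h})}}{(d+2)^h} .$$

**Step 3: give the protocol.** Since $w^I(v)$ is affine in $v$, the polynomial $C_v$ has degree at most $s$ in $v$. So
$$C_v=\sum_{A\subseteq[d],\,|A|\le s}\Big(\prod_{i\in A}v_i\Big)C_A$$
with fixed polynomials $C_A(x)$. There are at most $(d+1)^s$ sets $A$, since each is the set of non-blank entries of some sequence of length $s$ over $[d]\cup\{\text{blank}\}$. Let $T=\lceil2^s\ln(1/\delta)\rceil\ge1$, and let the public coins be independent uniform $u_1,\dots,u_T$. Alice holds $(v_A,a)$, Bob holds $(v_B,b)$, and $v=v_A+v_B$, $z=a+b$. Alice sends $v_A$ and all bits $C_A(a+u_\tau)$. Bob computes $v$, then $C_v(a+u_\tau)$, and with $r_\tau=b+u_\tau$ the bits $C_v(a+u_\tau)+C_v(r_\tau)=D_zC_v(r_\tau)$. He outputs $1$ iff all are $1$. The cost is at most $d+T(d+1)^s$.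

**Step 4: bound the error.** If $f(v,z)=1$, Bob is always right. If $f(v,z)=0$, then $D_zC_v+1$ is not the zero function. Its degree is at most $2^h-1=s$, since a derivative lowers the degree. By Lemma 5, each independent uniform point $r_\tau$ has $D_zC_v(r_\tau)=0$ with probability at least $2^{-s}$. So Bob errs with probability at most $(1-2^{-s})^T\le e^{-T2^{-s}}\le\delta$ (here $e$ is the base of the natural logarithm).

**Step 5: treat all large $n$.** The function $f$ has $d+M2^d\le d+(d+2)^h2^d$ input bits. Given $n$, let $d$ be the largest integer with $d+(d+2)^h2^d\le n$, and pad $f$ with dummy coordinates to length $n$; as in Section 6 this does not raise $R^\to_\delta$ or lower $R^{lin}_\delta$. Then $2^d\le n$, so $d\le\log_2n$, and the cost in Step 3 gives the stated bound on $R^\to_\delta(f_n^+)$. For $n\ge n_0(h)$ we have $d\ge2^h$, as required above, and $d+3\le2\log_2n$. By maximality, and since $d+1\le2^{d+1}\le(d+3)^h2^{d+1}$,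
$$n<(d+1)+(d+3)^h2^{d+1}\le4(d+3)^h2^d,\qquad\text{so}\quad2^d\ge\frac n{4(d+3)^h} .$$
As $4(d+3)^h\ge1$, raising to the power $1-2^{-h}\le1$ gives $2^{d(1-2^{-h})}\ge n^{1-2^{-h}}/(4(d+3)^h)$. With Step 2,
$$R^{lin}_\delta(f_n)\ge\frac{(1-2\delta)\,n^{1-2^{-h}}}{4(d+3)^h(d+2)^h}\ge\frac{(1-2\delta)\,n^{1-2^{-h}}}{4(d+3)^{2h}}\ge\frac{(1-2\delta)\,n^{1-2^{-h}}}{4(2\log_2n)^{2h}} .$$
Neither $f_n$ nor $n_0(h)$ depends on $\delta$. $\blacksquare$
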